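\title{A convex subset of a spherical building with intrinsic radius greater than $\pi/2$}

\begin{abstract}
We disprove the conjecture that a nonempty closed convex subset of a spherical building is either a subbuilding or has intrinsic radius at most $\pi/2$. The counterexample is a polyhedral set with nonempty interior in the join of four copies of a four-point set, a finite thick building of type $A_1^4$ and dimension $3$. The closed convex hull of four explicit points of this building is also a counterexample, and joins give counterexamples of every dimension at least $3$.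
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $B$ be a spherical building with its angular metric $d$: every apartment is isometric to a round unit sphere, and $B$ is a $\mathrm{CAT}(1)$ space. The definitions are recalled in Section~\ref{sec:cones}. A subset $C\subseteq B$ is \emph{convex} if, for all $x,y\in C$ with $d(x,y)<\pi$, the unique geodesic segment of $B$ from $x$ to $y$ lies in $C$. Nothing is required of pairs at distance $\pi$, which are called \emph{antipodal}. The \emph{intrinsic radius} of a nonempty closed convex set $C$ is
\[
\operatorname{rad}_C(C)=\inf_{x\in C}\ \sup_{y\in C}d(x,y),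
\]
the infimum of the radii of balls that are centered at points of $C$ and contain $C$. We call $C$ a \emph{subbuilding} if $C$, with the metric induced from $B$, is itself a spherical building. It need not be a subcomplex of $B$; for example, every round subsphere of an apartment is a subbuilding. The following conjecture is taken from \cite{RC}.

\medskip
\noindent\textbf{Conjecture.} \emph{If $C$ is a nonempty closed convex subset of a spherical building $B$, then $C$ is a subbuilding or $\operatorname{rad}_C(C)\le\pi/2$.}
\medskip

Every point of a subbuilding $C$ lies in an apartment of $C$, so it has an antipode in $C$, and $\operatorname{rad}_C(C)=\pi$. The conjecture thus predicts a gap: a closed convex set is either as large as a building, or it fits into a ball of half that radius. The two simplest kinds of buildings support this guess.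

If $B$ has dimension $0$, it is a set in which all nonzero distances equal $\pi$. A one-point subset has radius $0$, and a subset with at least two points is a building.

If $B=S^n$ is a single apartment, the cone $M=\{rx: r\ge0,\ x\in C\}\subseteq\mathbb R^{n+1}$ is closed, and it is closed under addition (Lemma~\ref{lem:cone} below). If $M$ is a linear subspace, then $C$ is a round subsphere. Otherwise let $L=M\cap(-M)$, a linear subspace, and $P=M\cap L^\perp$. Then $M=L+P$, $P\neq\{0\}$ and $P\cap(-P)=\{0\}$. The convex hull $Q$ of $P\cap S^n$ is compact, and $0\notin Q$, since a relation $\sum s_iy_i=0$ with $s_i>0$ and $y_i\in P\cap S^n$ would give $-y_1\in P$. The point $x\in Q\subseteq P$ nearest to $0$ satisfies $\langle x,y\rangle\ge|x|^2$ for $y\in Q$, and $x\perp L$. So $\langle x,\cdot\rangle\ge0$ on $M$, and $C$ lies in the ball of radius $\pi/2$ about $x/|x|\in C$. The bound is attained by a closed hemisphere in $S^n$, $n\geq 1$: its boundary contains a pair $y,-y$, and $d(x,y)+d(x,-y)=\pi$ for all $x$.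

The argument for the sphere rests on the linearity of $\langle x,\cdot\rangle$. In a building with branching, this function is linear on the cones over the apartments through $x$, but in general not on the others, and this leaves room for the conjecture to fail. Call a nonempty closed convex subset $C$ of a spherical building a \emph{counterexample} if it is not a subbuilding and $\operatorname{rad}_C(C)>\pi/2$. Let $J=\{1,2,3,4\}$ with all nonzero distances equal to $\pi$, and let $B=J*J*J*J$ be the spherical join, a finite thick spherical building of type $A_1^4$ and dimension $3$. Four points $\hat y_1,\dots,\hat y_4\in B$ are defined in Corollary~\ref{cor:radius}, and a set $C\subseteq B$ is defined by explicit inequalities in Definition~\ref{def:M}.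

\begin{theorem}\label{thm:main}
The set $C$ is a closed convex polyhedral subset of $B=J*J*J*J$ with nonempty interior. It is not a subbuilding, and for every $x\in B$, in particular for every $x\in C$,
\[
\sup_{y\in C}d(x,y)\ \ge\ \arccos(-7\cdot10^{-6})>\frac{\pi}{2}.
\]
Hence $\operatorname{rad}_C(C)>\pi/2$, and the conjecture is false.
\end{theorem}

\begin{theorem}\label{thm:strong}
The points $\hat y_1,\dots,\hat y_4$ lie in $C$, and the following hold.
\begin{enumerate}
\item[(a)] Every closed convex set $C'$ with $\{\hat y_1,\dots,\hat y_4\}\subseteq C'\subseteq C$ is a counterexample; in particular, so is the closed convex hull of $\hat y_1,\dots,\hat y_4$. Moreover, $C'$ lies in no ball of radius $\arccos(-7\cdot10^{-6})-\eta$ with $\eta>0$, centered at any point of $B$.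
\item[(b)] For every nonempty spherical building $E$ and every $C'$ as in \textup{(a)}, the join $C'*E\subseteq B*E$ is a counterexample. Consequently there are counterexamples of every dimension $\ge3$, and also in thick ambient buildings of every dimension $\ge3$.
\end{enumerate}
\end{theorem}

We make no claim about sets of dimension at most $2$.

The radius estimate is a short averaging argument over the four points (Section~\ref{sec:points}). The work lies in showing that their convex hull is not a subbuilding; with three factors in place of four, the hull of the analogous points is the whole building (Example~\ref{ex:three}). We do not compute the hull. We enclose it in the set $C$, whose convexity reduces to a statement about real inequalities (Sections~\ref{sec:M} and~\ref{sec:key}).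

\section{Buildings, cones and joins}\label{sec:cones}

\subsection*{Spherical buildings}
A metric space is $\mathrm{CAT}(1)$ if points at distance $<\pi$ are joined by a geodesic and geodesic triangles of perimeter $<2\pi$ are no thicker than their comparison triangles in the unit $2$-sphere. Let $S$ be the unit sphere of a Euclidean space and $W$ a finite group generated by reflections in linear hyperplanes. A \emph{spherical building} modeled on $(S,W)$ is a $\mathrm{CAT}(1)$ space $B$ with a family of isometric embeddings $S\to B$, closed under precomposition with $W$, such that any two points of $B$ lie in the image of one embedding and the transition map between any two embeddings is the restriction of an element of $W$. The images of $S$ are the \emph{apartments}. The images of the closed regions into which the reflection hyperplanes cut $S$ are the \emph{chambers}, and $B$ is \emph{thick} if every codimension-one face of a chamber lies in at least three chambers. We use only the following standard facts.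
\begin{enumerate}
\item[(B1)] Any two points lie in a common apartment, and apartments are unit spheres. In particular, every point has an antipode.
\item[(B2)] Points at distance $<\pi$ are joined by a unique geodesic. It is therefore the shorter great-circle arc in any apartment that contains both points.
\item[(B3)] The spherical join of two spherical buildings is a spherical building, whose apartments are the joins of apartments.
\end{enumerate}

\subsection*{Cones and joins}
Let $X$ be a metric space of diameter at most $\pi$. The \emph{Euclidean cone} $\operatorname{Cone}(X)$ consists of the symbols $ru$ with $r\ge0$ and $u\in X$, all symbols $0u$ being identified to one point $0$. Put $|ru|=r$ and $\langle ru,su'\rangle=rs\cos d(u,u')$; the distance of $x,x'\in\operatorname{Cone}(X)$ is the square root of $|x|^2+|x'|^2-2\langle x,x'\rangle$. Then $X=\{x:|x|=1\}$ carries the subspace topology, and two points $u,u'\in X$ are antipodal exactly if $\langle u,u'\rangle=-1$. The \emph{spherical join} $X*X'$ is the set of $(x,x')\in\operatorname{Cone}(X)\times\operatorname{Cone}(X')$ with $|x|^2+|x'|^2=1$, with the metric given by $\cos d\big((x,x'),(y,y')\big)=\langle x,y\rangle+\langle x',y'\rangle$.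 Thus $\operatorname{Cone}(X*X')=\operatorname{Cone}(X)\times\operatorname{Cone}(X')$.

\subsection*{Addition in the cone over a building}
Convexity in a building $B$ is easier to test in $\operatorname{Cone}(B)$, because the cone over an apartment is a Euclidean vector space with inner product $\langle\cdot,\cdot\rangle$. For $x,x'\in\operatorname{Cone}(B)$ choose an apartment whose cone $A$ contains both points, and let $x\oplus x'$ be their vector sum in $A$. The result does not depend on $A$. This is immediate if $x$ or $x'$ is $0$, so let $x=ru$ and $x'=r'u'$ with $r,r'>0$. If $d(u,u')=\pi$, then $u'=-u$ in $A$, and the sum is $(r-r')u$ for $r\ge r'$ and $(r'-r)u'$ for $r\le r'$. If $d(u,u')<\pi$, the sum is $\rho w$ with $w$ on the arc from $u$ to $u'$; the numbers $\rho>0$ and $d(u,w)$ are determined by $r,r',d(u,u')$, and the arc is determined by (B2). By (B3), the operation $\oplus$ on the cone over a join is computed in each factor separately.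

\begin{lemma}\label{lem:cone}
A nonempty subset $C$ of a spherical building $B$ is convex if and only if $\operatorname{Cone}(C)$ is closed under $\oplus$. It is closed in $B$ if and only if $\operatorname{Cone}(C)$ is closed in $\operatorname{Cone}(B)$.
\end{lemma}

\begin{proof}
For $u,u'\in C$ with $d(u,u')<\pi$, the geodesic from $u$ to $u'$ is the set of points $x/|x|$ with $x=ru\oplus r'u'$, $r,r'\ge0$, $(r,r')\ne(0,0)$. So closedness under $\oplus$ implies convexity. Conversely, if $C$ is convex, then $ru\oplus r'u'$ is a nonnegative multiple of a point of this geodesic when $d(u,u')<\pi$, and of $u$ or $u'$ when $d(u,u')=\pi$. For the second statement, $C=\operatorname{Cone}(C)\cap B$; and if $r_mu_m\to x\neq0$ with $u_m\in C$, then $r_m\to|x|$ and $u_m\to x/|x|$.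
\end{proof}

\subsection*{The buildings $B_n$}
For $n\ge2$ let $J_n=\{1,\dots,n\}$ with all nonzero distances $\pi$; this is a $0$-dimensional building whose apartments are the two-point subsets. Its cone $T_n$ is a union of $n$ half-lines, the \emph{legs}, glued at $0$. Let $e_j\in T_n$ be the point of leg $j$ at distance $1$ from $0$. We say that $u\in T_n$ is \emph{on leg $j$} if $u=re_j$ with $r>0$, and \emph{off leg $j$} otherwise; so $0$ is off every leg. We have $\langle re_j,se_j\rangle=rs$ and $\langle re_j,se_k\rangle=-rs$ for $j\ne k$, and
\[
re_j\oplus se_j=(r+s)e_j,\qquad re_j\oplus se_k=(r-s)e_j\quad(j\neq k,\ r\ge s).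
\]
The operation $\oplus$ is commutative but not associative: $(e_1\oplus e_2)\oplus e_3=e_3$, while $e_1\oplus(e_2\oplus e_3)=e_1$.

Let $B_n$ be the join of $n$ copies of $J_n$. Its cone is $Y_n=T_n^{\,n}$, with $\langle x,y\rangle=\sum_k\langle x_k,y_k\rangle$ and coordinatewise $\oplus$, and $B_n=\{x\in Y_n:|x|=1\}$. Choosing two legs in each coordinate gives the cone $\mathbb R^n$ over an apartment, with $W$ generated by the reflections in the coordinate hyperplanes (type $A_1^n$). Choosing one leg in each coordinate gives the cone $[0,\infty)^n$ over a chamber. There are $n^n$ chambers, and each codimension-one face lies in $n$ of them, so $B_n$ is thick for $n\ge3$. The building of the theorems is $B=B_4$.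

The index set $J_n$ labels both the coordinates and the legs. We call leg $k$ the \emph{home leg} of the $k$-th coordinate and the other legs \emph{foreign}. Let $p_k\in Y_n$ have $k$-th coordinate $e_k$ and all other coordinates $0$. Finally put
\[
\beta_j(u)=\langle u,e_j\rangle=\begin{cases}\ \ |u|&\text{if $u$ is on leg $j$,}\\ -|u|&\text{if $u$ is off leg $j$.}\end{cases}
\]
The next lemma says how far $\beta_j$ is from being linear.

\begin{lemma}\label{lem:beta}
For $u,v\in T_n$ we have $\beta_j(u\oplus v)\ge\beta_j(u)+\beta_j(v)$, with equality if $u\oplus v$ is on leg $j$.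
\end{lemma}

\begin{proof}
If $u$ or $v$ is $0$, equality holds. Let $u=re_k$ and $v=se_l$ with $r,s>0$. If $k=l$, both sides equal $r+s$ for $j=k$ and $-(r+s)$ for $j\neq k$. If $k\ne l$ and $j=k$, both sides equal $r-s$: the sum is $(r-s)e_j$ for $r>s$, and it is $(s-r)e_l$, off leg $j$, for $r\le s$. The case $j=l$ follows by exchanging $u$ and $v$. If $j,k,l$ are distinct, then $u\oplus v$ is off leg $j$ and $\beta_j(u\oplus v)=-|r-s|>-r-s$.
\end{proof}

\section{Balanced points}\label{sec:points}

To force a large radius we want finitely many points $y_a$ such that every unit vector $w$ has $\langle w,y_a\rangle<0$ for some $a$. In a Euclidean space such points generate the whole space as a convex cone, since a proper finitely generated cone lies in a half-space $\langle w,\cdot\rangle\ge0$. In $Y_n$ negative products come more cheaply, because $e_j$ has negative product with all $e_k$ but one. One can even make the sum $\sum_a\langle w,y_a\rangle$ negative for all $w\neq 0$, which in a vector space is ruled out by the symmetry $w\mapsto-w$.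

Fix $0<\varepsilon<1$ and put $\lambda=n-1-\varepsilon$. For $a\in J_n$ let $y_a\in Y_n$ be the point with
\[
(y_a)_a=\lambda e_a,\qquad (y_a)_k=e_a\quad(k\ne a).
\]
All coordinates of $y_a$ are on leg $a$, and the one for which this is the home leg is slightly shorter than the other $n-1$ together.

\begin{lemma}\label{lem:balance}
Let $n\ge3$. For every $w\in Y_n$ we have $\sum_a\langle w,y_a\rangle\le-\varepsilon\sum_k|w_k|$.
\end{lemma}

\begin{proof}
Fix $k$ with $w_k\neq 0$ and compute $\sum_a\langle w_k,(y_a)_k\rangle$. If $w_k$ is on leg $k$, the term $a=k$ is $\lambda|w_k|$ and the other $n-1$ terms are $-|w_k|$; the sum is $-\varepsilon|w_k|$. If $w_k$ is on a leg $m\ne k$, the term $a=m$ is $|w_k|$, the term $a=k$ is $-\lambda|w_k|$, and the other $n-2$ terms are $-|w_k|$; the sum is $(4-2n+\varepsilon)|w_k|$. Since $n\ge3$ and $\varepsilon<1$, we have $4-2n+\varepsilon\le-2+\varepsilon<-\varepsilon$. Now sum over $k$.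
\end{proof}

For $n=2$, where $B_2$ is a circle, the second sum is $+\varepsilon|w_k|$ and the lemma fails.

\begin{corollary}\label{cor:radius}
Let $n=4$, $\varepsilon=10^{-4}$, $\lambda=2.9999$ and $\hat y_a=y_a/|y_a|\in B$. For every $w\in B$ there is an index $a$ with $\cos d(w,\hat y_a)<-7\cdot10^{-6}$.
\end{corollary}

\begin{proof}
Since $\sum_k|w_k|\ge|w|=1$, Lemma~\ref{lem:balance} gives an $a$ with $\langle w,y_a\rangle\le-\varepsilon/4$. As $|y_a|^2=\lambda^2+3<12$ and $4\sqrt{12}<14$, we get $\langle w,\hat y_a\rangle<-10^{-4}/14<-7\cdot10^{-6}$.
\end{proof}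

So every convex set that contains the points $\hat y_a$ has large radius, and the question is whether such a set can avoid being a subbuilding. The smallest case in which Lemma~\ref{lem:balance} applies shows how this can go wrong.

\begin{example}\label{ex:three}
Let $n=3$, so $1<\lambda<2$. Let $H\subseteq Y_3$ be the smallest set that contains $y_1,y_2,y_3$ and is closed under $\oplus$ and under multiplication by scalars $r\ge0$. We show that $H=Y_3$; by Lemma~\ref{lem:cone}, the only convex set that contains the three points $y_a/|y_a|$ is $B_3$.

Permuting coordinates and legs by the same permutation preserves $\oplus$ and permutes the $y_a$, so it preserves $H$. First, $y_1\oplus y_2=(\lambda-1)(e_1,e_2,0)$ and $y_3\oplus(e_1,e_2,0)=\lambda p_3$, so all $p_k$ lie in $H$. For $i\ne c$ and $r>0$ let $q_{ic}(r)$ have $i$-th coordinate $e_c$, $c$-th coordinate $re_c$ and remaining coordinate $0$. By symmetry, if one $q_{ic}(r)$ lies in $H$, then all six do. We have $q_{23}(\lambda)=y_3\oplus p_1\in H$. Suppose that $q_{12}(r)=(e_2,re_2,0)\in H$ with $\lambda r>1$. Then $H$ contains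
\[
v=y_1\oplus\lambda q_{12}(r)=\big(0,(\lambda r-1)e_2,e_1\big)
\]
and
\[
v\oplus(\lambda r-1)y_1=\big(\lambda(\lambda r-1)e_1,\,0,\,\lambda r\,e_1\big)=\lambda r\,q_{31}(\lambda-1/r).
\]
So we may replace $r$ by $\lambda-1/r>0$. Each step lowers $r$ by $r+1/r-\lambda\ge2-\lambda=\varepsilon$, so after finitely many steps $\lambda r\le1$. Then $y_1\oplus\lambda q_{12}(r)=(0,(1-\lambda r)e_1,e_1)$, and adding $(1-\lambda r)p_2$ gives $(0,0,e_1)\in H$. By symmetry, and with the $p_k$, the set $H$ contains every point with a single nonzero coordinate. Every point of $Y_3$ is a sum of three such points in different coordinates or $0$, so $H=Y_3$.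
\end{example}

The number $r$ in $q_{ic}(r)$ is the length of home coordinate that accompanies a unit coordinate on the foreign leg $c$, and for $n=3$ repeated addition wears it down to $0$. For $n=4$ the same two additions, followed by canceling the fourth coordinate against a multiple of $p_4$, again turn $r$ into $\lambda-1/r$. Now $\lambda=2.9999$, and the map $r\mapsto\lambda-1/r$ sends $[2,\infty)$ into itself, so this chain of moves stalls. Other chains are possible, and to control all of them we need a set that contains the $y_a$ and is closed under $\oplus$.

\section{The cone $M$ and visible inequalities}\label{sec:M}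

From now on $n=4$, $J=J_4$, $Y=Y_4$, $B=B_4$, and $\varepsilon$, $\lambda$, $y_a$, $\hat y_a$ are as in Corollary~\ref{cor:radius}. For $x\in Y$ put
\[
b_k=b_k(x)=\beta_k(x_k),\qquad g(x)=\sum_{k=1}^4b_k,\qquad t=t(x)=100\,g(x).
\]
Thus $|b_k|=|x_k|$, and $b_k<0$ exactly if $x_k$ is on a foreign leg. With $p=(e_1,e_2,e_3,e_4)$ we have $g(x)=\langle x,p\rangle$, so $\{g\ge0\}\cap B$ is the closed ball of radius $\pi/2$ about $p/2$. By Lemma~\ref{lem:beta}, $g$ is \emph{superadditive}, that is, $g(x\oplus x')\ge g(x)+g(x')$, so this ball is convex. The points $y_a$ lie just outside it: $g(y_a)=\lambda-3=-\varepsilon$.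

We look for a convex cone on which $g$ may be slightly negative, but only near the $y_a$. At $y_c$ each foreign coordinate $x_i$ is on leg $c$ and is accompanied by $b_c\approx3|x_i|$, which suggests the condition $b_c\ge2.98\,\beta_c(x_i)$. This condition is too strong. A cone closed under $\oplus$ that contains the $y_a$ also contains $(0,0,e_3,e_4)=(\lambda-1)^{-1}(y_3\oplus y_4)$, then $(e_2,\lambda e_2,0,0)=y_2\oplus(0,0,e_3,e_4)$, and then
\[
y_1\oplus\lambda\,(e_2,\lambda e_2,0,0)=\big(0,(\lambda^2-1)e_2,e_1,e_1\big).
\]
Here $x_3$ is on leg $1$ while $b_1=0$. At this point, however, $g=\lambda^2-3>5$. So we add the term $t$ on the left, which releases the condition where $g$ is well above $0$ and tightens it where $g<0$. This is family \eqref{I} below. Family \eqref{II} treats two coordinates at once; Remark~\ref{rem:needII} shows that it is needed.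

\begin{definition}\label{def:M}
Let $M\subseteq Y$ be the set of all $x$ such that
\begin{align}
t+b_c&\ \ge\ 2.98\,\beta_c(x_i)&&\text{for all } i\ne c,\tag{I}\label{I}\\
t+1.2\,b_c&\ \ge\ 1.79\,\big(\beta_c(x_i)+\beta_c(x_j)\big)&&\text{for all distinct } i,j,c,\tag{II}\label{II}
\end{align}
and let $C=M\cap B$.
\end{definition}

All functions in the definition are continuous and homogeneous of degree $1$ under scalars $r\geq 0$, so $M$ is closed and invariant under scaling. The left sides are superadditive by Lemma~\ref{lem:beta}. The difficulty is that the right sides are superadditive too, which is the wrong direction. A single inequality of this shape need not define a convex set: in $T_4\times\mathbb R$, the points $(e_2,-1)$ and $(e_3,-1)$ satisfy $s\ge\beta_1(u)$, and their sum $(0,-2)$ does not. What remains is the equality case of Lemma~\ref{lem:beta}, and it leads to the following notion.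

\begin{definition}
An inequality \eqref{I} is \emph{visible} at $x$ if $x_i$ is on leg $c$. An inequality \eqref{II} is \emph{visible} at $x$ if $x_i$ and $x_j$ are both on leg $c$. The other inequalities are \emph{hidden} at $x$.
\end{definition}

\begin{proposition}\label{prop:key}
If $x\in Y$ satisfies all inequalities \eqref{I} and \eqref{II} that are visible at $x$, then $x\in M$.
\end{proposition}

The proof occupies Section~\ref{sec:key}. Convexity follows from it directly.

\begin{corollary}\label{cor:convex}
The cone $M$ is closed under $\oplus$.
\end{corollary}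

\begin{proof}
Let $x,x'\in M$ and $X=x\oplus x'$. If $X_i$ is on leg $c\neq i$, then the equality case of Lemma~\ref{lem:beta}, inequality \eqref{I} for $x$ and for $x'$, and superadditivity give
\begin{align*}
2.98\,\beta_c(X_i)&=2.98\,\beta_c(x_i)+2.98\,\beta_c(x_i')\\
&\le(t+b_c)(x)+(t+b_c)(x')\le(t+b_c)(X).
\end{align*}
If $i,j,c$ are distinct and $X_i,X_j$ are both on leg $c$, then the equality case applies in both coordinates, and \eqref{II} for $x$ and for $x'$ gives
\[
1.79\,\big(\beta_c(X_i)+\beta_c(X_j)\big)\le(t+1.2\,b_c)(x)+(t+1.2\,b_c)(x')\le(t+1.2\,b_c)(X).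
\]
So $X$ satisfies the inequalities visible at $X$, and $X\in M$ by Proposition~\ref{prop:key}.
\end{proof}

An inequality visible at $X$ may be hidden at $x$ or at $x'$. For this reason the hidden inequalities are part of the definition of $M$, and Proposition~\ref{prop:key} is needed to recover them for the sum.

\begin{remark}\label{rem:needII}
The set defined by \eqref{I} alone is not closed under $\oplus$. Let
\[
x=(2.0198\,e_1,\,e_1,\,e_1,\,0.01\,e_1),\qquad x'=(1.9999\,e_1,\,e_1,\,e_1,\,0.01\,e_4),
\]
so $t(x)=0.98$ and $t(x')=0.99$. Both points satisfy \eqref{I}. For $c=1$ the left sides are $2.9998$ and $2.9899$, and the right sides are at most $2.98$. For $c=2,3$ the left sides are $-0.02$ and $-0.01$, and the right sides are at most $-0.0298$. For $c=4$ the left sides are positive and the right sides negative. The sum $X=(4.0197\,e_1,2e_1,2e_1,0)$ has $t+b_2=1.97-2<0=2.98\,\beta_2(X_4)$. Family \eqref{II} excludes such points: at $X$ we have $t+1.2\,b_1<6.8<7.16=1.79\,(|X_2|+|X_3|)$.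
\end{remark}

\section{Visible inequalities imply the hidden ones}\label{sec:key}

We prove Proposition~\ref{prop:key}. Let $x$ satisfy the inequalities visible at $x$. Let $N=\{i:b_i<0\}$ be the set of coordinates on foreign legs. For $i\in N$ let $\ell(i)\neq i$ be the leg of $x_i$ and put $n_i=|x_i|=-b_i$. The visible inequalities \eqref{I} read
\begin{equation}\label{eq:vis}
t+b_{\ell(i)}\ge2.98\,n_i\qquad(i\in N).
\end{equation}

If $N=\emptyset$, then all $b_c\ge0$ and $t\ge0$, while $\beta_c(x_i)\le0$ for $i\ne c$; so \eqref{I} and \eqref{II} hold. Let $N\ne\emptyset$.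

\subsection*{Lower bounds for $t$}
A hidden inequality is in danger when $t$ is small, so we extract lower bounds for $t$ from the strongest instance of \eqref{eq:vis}. By homogeneity assume $\max_{i\in N}n_i=1$; then $b_l\ge-1$ for all $l$. Choose $k\in N$ with $n_k=1$ and put $a=\ell(k)$. Then
\begin{equation}\label{eq:a}
t+b_a\ge2.98 .
\end{equation}
Insert $b_a=t/100-\sum_{l\ne a}b_l$. With $\theta=100/101$ this gives
\begin{equation}\label{eq:theta}
t\ \ge\ \theta\Big(2.98+\sum_{l\ne a}b_l\Big).
\end{equation}
Suppose that $t<0$. Then $\sum_{l\neq a}b_l<-2.98$ by \eqref{eq:theta}; since the three summands are at least $-1$, each is less than $-0.98$. Also $b_a>2.98$ by \eqref{eq:a}. Hence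
\begin{equation}\label{eq:neg}
t<0\quad\Longrightarrow\quad N=J\setminus\{a\},\quad n_l>0.98\ \ (l\neq a),\quad b_a>2.98 .
\end{equation}

\subsection*{The hidden inequalities}
They are of three kinds; \eqref{II} is symmetric in $i$ and $j$, and the indices in each line are distinct.
\begin{align}
t+b_c+2.98\,|x_i|&\ge0&&\text{if $x_i$ is off leg $c$;}\tag{H1}\label{H1}\\
t+1.2\,b_c+1.79\,(|x_i|+|x_j|)&\ge0&&\text{if $x_i,x_j$ are off leg $c$;}\tag{H2}\label{H2}\\
t+1.2\,b_c+1.79\,|x_j|&\ge1.79\,n_i&&\text{if $x_i$ is on, $x_j$ is off leg $c$.}\tag{H3}\label{H3}
\end{align}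
In \eqref{H3} we have $i\in N$ and $\ell(i)=c$.

\subsection*{The case $b_c\ge0$}
For \eqref{H3}, inequality \eqref{eq:vis} gives $t+1.2\,b_c\ge t+b_c\ge2.98\,n_i\ge1.79\,n_i$. In \eqref{H1} and \eqref{H2} all terms are nonnegative if $t\ge0$. If $t<0$, then $c\notin N$ forces $c=a$ by \eqref{eq:neg}, and $t+1.2\,b_a\ge t+b_a>0$ by \eqref{eq:a}.

\subsection*{The case $b_c<0$: reduction}
Now $c\in N$ and $b_c=-n_c\ge-1$. In the situation of \eqref{H3}, inequality \eqref{eq:vis} gives $t\ge2.98\,n_i+n_c$, so
\[
t+1.2\,b_c-1.79\,n_i\ \ge\ 1.19\,n_i-0.2\,n_c .
\]
If $n_i\ge0.17$, the right side is at least $0.2023-0.2>0$, and \eqref{H3} holds. If $n_i<0.17$, then $1.79\,n_i+1.2\,n_c<0.3043+1.2<1.51$. So \eqref{H1}, \eqref{H2}, \eqref{H3} follow, respectively, from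
\begin{align}
t+2.98\,|x_i|&\ge1,\tag{R1}\label{R1}\\
t+1.79\,(|x_i|+|x_j|)&\ge1.2,\tag{R2}\label{R2}\\
t+1.79\,|x_j|&\ge1.51\quad\text{when } i\in N,\ n_i<0.17.\tag{R3}\label{R3}
\end{align}
Let $D$ be the set of indices on the left, so $D=\{i\}$, $\{i,j\}$, $\{j\}$ in the three cases. Each left side is at least $\tau=t+\sum_{l\in D}|x_l|$, and each right side is at most $1.51$. If $a\in N$, then $\tau\ge t>2.98$ by \eqref{eq:a}. If $a\in D$, then $\tau\ge t+b_a\ge2.98$. So assume $a\notin N\cup D$; in particular $a\ne c$, and $a\ne i$ in \eqref{R3}. Since $\theta b_l+|x_l|\ge0$ for $l\in D$, inequality \eqref{eq:theta} gives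
\begin{equation}\label{eq:tau}
\tau\ \ge\ \theta\Big(2.98+\sum_{l\notin D\cup\{a\}}b_l\Big).
\end{equation}
In \eqref{R2} we have $J=\{a,c,i,j\}$, the sum is $b_c$, and $\tau\ge\theta\,(2.98-1)>1.96$. In \eqref{R3} again $J=\{a,c,i,j\}$, the sum is $b_c+b_i$, and $\tau\ge\theta\,(2.98-1-0.17)>1.79$.

\subsection*{The inequality \eqref{R1}}
Write $J=\{a,i,c,e\}$. By \eqref{eq:tau}, $\tau\ge\theta\,(2.98+b_c+b_e)$, which is at least $1$ if $b_c+b_e\ge-1.97$. Otherwise $c,e\in N$ with
\[
n_c+n_e>1.97,\qquad n_c>0.97,\qquad n_e>0.97,
\]
and \eqref{eq:theta} is too weak. We have two long foreign coordinates, and we use the visible inequalities that belong to their legs $\ell(c)\in\{e,i,a\}$ and $\ell(e)\in\{c,i,a\}$.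
\begin{itemize}
\item Suppose $\ell(l)=l'$ with $\{l,l'\}=\{c,e\}$. Then \eqref{eq:vis} gives $t\ge2.98\,n_l+n_{l'}>1$.
\item Suppose $\ell(l)=i$ for some $l\in\{c,e\}$. Then $\tau\ge t+b_i\ge2.98\,n_l>1$ by \eqref{eq:vis}.
\item Otherwise $\ell(c)=\ell(e)=a$. This is the configuration of the point $X$ in Remark~\ref{rem:needII}, and the only place in this proof where the visible inequalities \eqref{II} are used. We have $t+1.2\,b_a\ge1.79\,(n_c+n_e)$. Inserting $b_a=t/100-b_i+n_c+n_e$ gives
\[
1.012\,t\ \ge\ 0.59\,(n_c+n_e)+1.2\,b_i\ >\ 1.1623-1.2\,|x_i| .
\]
Since $1.2/1.012<2.98$, we obtain $t+2.98\,|x_i|>1.1623/1.012>1$.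
\end{itemize}
This proves \eqref{R1} and completes the proof of Proposition~\ref{prop:key}. \hfill$\square$

\begin{remark}[The constants]\label{rem:constants}
Write $K,\alpha,\gamma,\mu$ for $100,\ 2.98,\ 1.2,\ 1.79$. The points $y_a$ satisfy the visible inequalities if and only if $\alpha\le\lambda-K\varepsilon$ and $2\mu\le\gamma\lambda-K\varepsilon$, which requires $\alpha<3$ and $2\mu<3\gamma$. The last case of the proof yields $(1+\gamma/K)\,t\ge(\mu-\gamma)(n_c+n_e)-\gamma|x_i|$ with $n_c+n_e\le2$, and it must reach the value $1$, so it needs $2(\mu-\gamma)>1$. The range $\gamma+\frac12<\mu<\frac32\gamma$ is nonempty only for $\gamma>1$; for $\gamma=1.2$ it is $1.7<\mu<1.8$. The last case is entered only when $n_c+n_e>\alpha-(K+1)/K$, and this bound is close to $2$ when $\alpha$ is close to $3$ and $K$ is large. Then $\varepsilon$ must be small enough for $K\varepsilon$ to fit into the remaining slack.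
\end{remark}

\begin{remark}[The shape of $C$]
The set $C$ leaves the ball of radius $\pi/2$ about $p/2$ only near the points $\hat y_a$. Let $x\in M$ with $g(x)<0$, scaled as in the proof, so that \eqref{eq:neg} holds. For $l\ne a$, inequality \eqref{eq:vis} and $t<0$ give $b_{\ell(l)}>0$, so $\ell(l)=a$. Thus all coordinates of $x$ are on leg $a$, with $0.98<|x_l|\le1$ for $l\neq a$ and $2.98<|x_a|=g(x)+\sum_{l\ne a}n_l<3$.
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Let $\sigma=\{x\in B: b_k(x)\ge0\text{ for all }k\}$ be the chamber in which every coordinate is $0$ or on its home leg. It supplies both the interior of $C$ and the points without antipodes.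

\begin{lemma}\label{lem:antipode}
We have $\sigma\subseteq C$, and no point of $\sigma$ has an antipode in $C$.
\end{lemma}

\begin{proof}
At $x\in\sigma$ no inequality is visible, so $x\in C$ by Proposition~\ref{prop:key}. Let $w\in B$ be an antipode of $x$. Then
\[
-1=\langle w,x\rangle=\sum_kb_k(w)\,|x_k|\ \ge\ -\sum_k|w_k|\,|x_k|\ \ge\ -1 .
\]
Equality in the Cauchy--Schwarz inequality for two unit vectors gives $|w_k|=|x_k|$ for all $k$. Equality in the first estimate gives $b_k(w)=-|w_k|$ if $x_k\ne0$, and the same holds if $x_k=0$, because then $w_k=0$. Hence $t(w)=-100\sum_k|w_k|<0$ and all $b_c(w)\le0$. Choose $i$ with $w_i\ne0$; it is on a leg $c\ne i$. Then $t(w)+b_c(w)<0<2.98\,\beta_c(w_i)$, so \eqref{I} fails and $w\notin C$.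
\end{proof}

\begin{lemma}\label{lem:yinM}
The points $\hat y_1,\dots,\hat y_4$ lie in $C$.
\end{lemma}

\begin{proof}
At $y_a$ we have $t=-100\,\varepsilon=-0.01$ and $b_a=2.9999$, and the visible inequalities are those with $c=a$. They read $t+b_a=2.9899\ge2.98$ and $t+1.2\,b_a=3.58988\ge3.58=1.79\cdot2$. Proposition~\ref{prop:key} gives $y_a\in M$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The set $C$ is nonempty by Lemma~\ref{lem:antipode}, and $M=\operatorname{Cone}(C)$ is closed, and closed under $\oplus$ by Corollary~\ref{cor:convex}. So $C$ is closed and convex by Lemma~\ref{lem:cone}. On the cone $[0,\infty)^4$ over a chamber, each function $\beta_c(x_i)$ is $|x_i|$ or $-|x_i|$, so $M$ meets this cone in the solution set of finitely many linear inequalities; since $B$ has finitely many chambers, $C$ is polyhedral. The set of $x\in B$ with $b_k(x)>0$ for all $k$ is open and nonempty, and it lies in $\sigma\subseteq C$.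

By (B1), every point of a subbuilding has an antipode in it, so $C$ is not a subbuilding by Lemma~\ref{lem:antipode}. By Corollary~\ref{cor:radius} and Lemma~\ref{lem:yinM}, every $x\in B$ is at distance more than $\arccos(-7\cdot10^{-6})$ from some point $\hat y_a\in C$.
\end{proof}

\section{Smaller sets and higher dimensions}\label{sec:strong}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
The first assertion is Lemma~\ref{lem:yinM}. Put $\delta=7\cdot10^{-6}$.

(a) Corollary~\ref{cor:radius} involves only the four points $\hat y_a\in C'$ and an arbitrary center in $B$. It gives the statement on balls, and $\operatorname{rad}_{C'}(C')\ge\arccos(-\delta)>\pi/2$. To see that $C'$ is not a subbuilding, we find a point of $\sigma$ in $C'$. The cone $M'=\operatorname{Cone}(C')$ is closed under $\oplus$ by Lemma~\ref{lem:cone}, and it contains $y_1$ and $y_2$. In the third and fourth coordinates $e_1\oplus e_2=0$, so $y_1\oplus y_2=(\lambda-1)(e_1,e_2,0,0)$, and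
\[
z=\tfrac1{\sqrt2}\,(e_1,e_2,0,0)\in C'\cap\sigma .
\]
By Lemma~\ref{lem:antipode}, $z$ has no antipode in $C$, hence none in $C'$. The closed convex hull of the four points is the intersection of all closed convex subsets of $B$ that contain them. It is closed and convex, and it lies in $C$ by Theorem~\ref{thm:main}.

(b) Let $Z=\operatorname{Cone}(E)$. By (B3), $B*E$ is a spherical building with cone $Y\times Z$, and the cone over $C'*E$ is $M'\times Z$. By Lemma~\ref{lem:cone}, $M'$ is closed in $Y$ and closed under $\oplus$. Since $\oplus$ is computed in each factor, $M'\times Z$ has the same two properties in $Y\times Z$, and Lemma~\ref{lem:cone} shows that $C'*E$ is closed and convex in $B*E$.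

Let $(m,v)\in Y\times Z$ with $|m|^2+|v|^2=1$. If $|m|\ge1/\sqrt2$, Corollary~\ref{cor:radius} applied to $m/|m|$ gives an $a$ such that $(\hat y_a,0)\in C'*E$ has product at most $-\delta|m|\le-\delta/\sqrt2$ with $(m,v)$. Otherwise $|v|\ge1/\sqrt2$. By (B1) the point $v/|v|$ has an antipode $v'\in E$, and $(0,v')\in C'*E$ has product $-|v|\le-1/\sqrt2$ with $(m,v)$; this is where we use that $E$ is a building. So the intrinsic radius of $C'*E$ is at least $\arccos(-\delta/\sqrt2)>\pi/2$.

Let $(w,v)\in B*E$ be an antipode of $(z,0)\in C'*E$. Then $-1=\langle w,z\rangle\ge-|w|$, so $|w|=1$, $v=0$, and $w$ is an antipode of $z$ in $B$. By (a), $w\notin M'$, so $(w,v)\notin C'*E$. Hence $C'*E$ is not a subbuilding.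

It remains to count dimensions. The building $B$ is thick, it is a finite union of $3$-spheres, and $C$ contains a nonempty open subset of one of them, so $\dim C=\dim B=3$. For $k\ge1$ let $E$ be the sphere $S^{k-1}$, or the join of $k$ finite sets with at least three points each and all nonzero distances $\pi$. In both cases $B*E$ is a finite union of apartments, which are spheres of dimension $3+k$. In the second case $B*E$ is a join of $4+k$ sets with at least three points each; a codimension-one face omits one factor and lies in as many chambers as that factor has points, so $B*E$ is thick. Let $A\subseteq Y$ be the cone over an apartment that contains $\sigma$, and $A'\subseteq Z$ the cone over an apartment of $E$. The unit vectors $(m,v)\in A\times A'$ with $b_l(m)>0$ for all $l$ form a nonempty open subset of a $(3+k)$-dimensional apartment, and this subset lies in $C*E$. Therefore $\dim(C*E)=\dim(B*E)=3+k$.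
\end{proof}

\begin{thebibliography}{1}

\bibitem{RC} Carlos Ramos-Cuevas, \emph{The Center Conjecture for thick spherical buildings}, arXiv:0909.2761 (2009).

\end{thebibliography}
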